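# Nested vertex sets, movable cuts, and $k$-approximate distances for $n$ pairs

## Nested vertex sets, bunches, and a table of two-leg detours

Let $G=(V,E)$ be an unweighted undirected graph with $n\ge 2$ vertices and $m$ edges, let $d(\cdot,\cdot)$ be its shortest-path distance ($\infty$ between different components), and let $k\ge 2$ be an integer. Everything in this lecture is built on a chain of vertex sets
$$V=A_0\supseteq A_1\supseteq\dots\supseteq A_{k-1},\qquad A_k=\emptyset .$$
For speed we shall want the sets to shrink by a factor of about $n^{1/k}$ per level. For correctness we shall only use that they are nested.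

**Definition (heights, pivots, bunches).** For a vertex $w$ let $h_i(w)=d(w,A_i)$ be its *height* at level $i$, with $h_i(w)=\infty$ if $A_i$ misses the component of $w$; so $h_k\equiv\infty$. If $h_i(w)<\infty$, fix one vertex $p_i(w)\in A_i$ nearest to $w$, the *pivot* of $w$ at level $i$. Put
$$B_i(w)=\{a\in A_i:\ d(a,w)<\infty,\ d(a,w)<h_{i+1}(w)\},\qquad B(w)=\bigcup_{i=0}^{k-1}B_i(w)\ \cup\ \{p_i(w):h_i(w)<\infty\}.$$
We call $B(w)$ the *bunch* of $w$.

Three remarks are used constantly. First, $h_0(w)=0$ and $p_0(w)=w$, so $w\in B(w)$. Second, $B_{k-1}(w)$ is the set of *all* vertices of $A_{k-1}$ in the component of $w$. Third, the engine of the proof: if $c\in A_i$ lies in the component of $w$ and $c\notin B_i(w)$, then by definition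
$$h_{i+1}(w)\le d(c,w). \tag{1}$$
A vertex missing from a bunch tells us that the next level is near.

A small example shows why pivots are added separately. Take the path with vertices $0,1,2$, $k=3$, $A_1=\{0,2\}$, $A_2=\{2\}$, $w=1$. Then $B_0(1)=\{1\}$, $B_1(1)=\emptyset$ (both elements of $A_1$ are at distance $1=h_2(1)$), and $B_2(1)=\{2\}$. If we chose $p_1(1)=0$, this pivot lies in no $B_i(1)$.

From the bunches we form two tables, with missing entries equal to $\infty$:
$$D(a,b)=\min\{d(a,x)+d(x,b):\ x\in V,\ a,b\in B(x)\},$$
$$D^+(a,b)=\min\{d(a,x)+1+h_j(y):\ (x,y)\text{ an ordered edge},\ a\in B(x),\ b=p_j(y)\}.$$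
Given a pair $(u,v)$, we output the minimum $\hat d(u,v)$ of the following numbers: $0$ if $u=v$; $1$ if $uv\in E$; and
$$e_2=\min_{a\in B(u),\,b\in B(v)}\big(d(u,a)+D(a,b)+d(b,v)\big),\qquad e_3=\min_{a\in B(u),\,j}\big(d(u,a)+D^+(a,p_j(v))+h_j(v)\big).$$

The point of $D$ is this. Suppose $x$ is *any* vertex, $a\in B(u)\cap B(x)$ and $b\in B(x)\cap B(v)$. Then
$$e_2\le d(u,a)+d(a,x)+d(x,b)+d(b,v). \tag{2}$$
The algorithm does not know which $x$ is good; $D$ has already minimized over all of them. So in the proof we may choose $x$ on a shortest $u$–$v$ path after seeing the whole configuration. We call such an $x$ a *cut* of the path, and choosing it well is the whole difficulty.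

## The $n$-pairs problem and the bound $d+2\lfloor (k-1)d/2\rfloor$

In the *$n$-Pairs Shortest Paths* problem ($n$-PSP) the input is $G$ with a set $P\subseteq V\times V$ of $n$ pairs, and for each $(u,v)\in P$ we must output an estimate. A *$k$-approximation* guarantees $d(u,v)\le\hat d(u,v)\le k\,d(u,v)$ for all pairs in $P$. Randomization is allowed, with running time bounded in expectation, and $\tilde O$ hides polylogarithmic factors in $n$ (and, for fixed $k$, constants depending on $k$).

The problem comes from Avi Kadria, Liam Roditty, Virginia Vassilevska Williams, "Improved Approximation Algorithms for n-Pairs Shortest Paths", arXiv:2607.02443 (2026). For $k\in\{4,5\}$ a $k$-approximation in time $\tilde O(mn^{1/k}+n^{1+2/k})$ is known, and the authors ask whether this running time is possible for all $k$. The answer is yes for every fixed $k\ge 4$, in fact for every $k\ge2$.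

**Theorem 1.** Let $k\ge 2$ be an integer. There is a randomized algorithm that, given an unweighted undirected graph $G$ and a set $P$ of $n$ pairs, runs in expected time $O\big(k^2(mn^{1/k}+n^{1+2/k})\log n\big)$ and always (with certainty) outputs estimates $\hat d(u,v)$ such that, with $d=d(u,v)$,
$$d\le\hat d(u,v)\le d+2\lfloor (k-1)d/2\rfloor\le k\,d,$$
with $\hat d=d$ if $d\in\{0,1,\infty\}$.

**Theorem 2.** For every fixed $k\ge 2$ there is a *deterministic* distance oracle for unweighted undirected graphs with preprocessing time $\tilde O(mn^{1/k}+n^{1+2/k})$ and query time $\tilde O(n^{2/k})$, answering every query with $d\le\hat d\le d+2\lfloor(k-1)d/2\rfloor\le kd$ (exactly if $d\le 1$). It can also output a $u$–$v$ walk of length $\hat d$ in $O(\hat d+1)$ extra time. In particular, any set $P$ of pairs is handled deterministically in $\tilde O(mn^{1/k}+(n+|P|)n^{2/k})$ worst-case time.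

The model is a word RAM with dictionaries whose operations take $O(\log n)$ time; $n\ge2$, and in Theorem 1 the set $P$ does not depend on the random bits.

## The cost of building and querying the tables

This section proves the running time in Theorem 1. Let $\rho=n^{-1/k}$. For $0\le i\le k-2$, let $A_{i+1}$ contain each element of $A_i$ independently with probability $\rho$.

**Step 1: sizes of bunches.** We want $E|B(w)|=O(kn^{1/k})$ and $E|B(w)|^2=O(k^2n^{2/k})$. Let $i<k-1$, condition on $A_i$, and list the $A_i$-vertices of the component of $w$ by distance from $w$. Every element of $B_i(w)$ comes before the first listed vertex that is sampled into $A_{i+1}$. So $|B_i(w)|\le X$, where $X$ is the number of vertices before that one, and $\Pr[X\ge j]\le(1-\rho)^j$. Therefore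
$$E[X]\le\sum_{j\ge1}(1-\rho)^j\le\frac1\rho,\qquad E[X^2]=\sum_{j\ge1}(2j-1)\Pr[X\ge j]\le\sum_{j\ge 1}(2j-1)(1-\rho)^j=\frac{(1-\rho)(2-\rho)}{\rho^2}\le\frac2{\rho^2}.$$
At the top level, $|B_{k-1}(w)|\le|A_{k-1}|$, which is binomial with mean $n\rho^{k-1}=n^{1/k}=1/\rho$; its second moment is at most $1/\rho+1/\rho^2\le 2/\rho^2$. Since $|B(w)|\le\sum_{i=0}^{k-1}(|B_i(w)|+1)$, we get $E|B(w)|\le k(1/\rho+1)=O(kn^{1/k})$, and by Cauchy–Schwarz
$$E|B(w)|^2\le k\sum_{i=0}^{k-1}E(|B_i(w)|+1)^2\le k\sum_{i=0}^{k-1} 2\,(E|B_i(w)|^2+1)\le 6k^2/\rho^2=O(k^2n^{2/k}).$$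

**Step 2: computing bunches with distances.** All $h_i$ and $p_i$ come from $k$ multi-source breadth-first searches (BFS), in $O(k(m+n))$ time. For the sets $B_i(w)$ use the Thorup–Zwick truncated BFS: from every $a\in A_i\setminus A_{i+1}$ run BFS, but visit $w$ only if its tentative distance is less than $h_{i+1}(w)$. No other sources are needed at level $i$, since $B_i(w)\cap A_{i+1}=\emptyset$. To see that the search is correct, let $a\in B_i(w)$ and let $w'$ be on a shortest $a$–$w$ path. Then
$$h_{i+1}(w')\ge h_{i+1}(w)-d(w,w')>d(a,w)-d(w,w')=d(a,w'),$$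
so $a\in B_i(w')$. Hence the whole shortest path is visited, and $w$ receives its true distance. Conversely a visited $w$ has $d(a,w)\le$ tentative distance $<h_{i+1}(w)$, so $a\in B_i(w)$. Each visit scans the edges at $w$, so the total cost is $O\big(\sum_w(\deg(w)+1)\sum_i|B_i(w)|\big)$, in expectation $O(kmn^{1/k}+kn^{1+1/k})$.

**Step 3: filling the tables.** For $D$, enumerate all $x$ and all $a,b\in B(x)$: $\sum_x|B(x)|^2$ updates, in expectation $O(k^2n^{1+2/k})$. For $D^+$, enumerate ordered edges $(x,y)$, $a\in B(x)$ and levels $j$: in expectation $O\big(k\sum_x\deg(x)E|B(x)|\big)=O(k^2mn^{1/k})$ updates.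

**Step 4: queries.** A query uses $O(|B(u)||B(v)|+k|B(u)|)$ lookups. As $|B(u)||B(v)|\le\frac12(|B(u)|^2+|B(v)|^2)$, and as $P$ is independent of the random bits, the expectation is $O(k^2n^{2/k})$ per pair, so $O(k^2n^{1+2/k})$ for $n$ pairs.

Each operation costs $O(\log n)$, and the sum of the four steps is the time bound in Theorem 1. From here on the sets $A_i$ are arbitrary nested sets; no probability is used again.

## Distances $0$, $1$, $2$, and first linked levels

**Lower bound and trivial cases.** Every finite estimate is the length of a $u$–$v$ walk: $u\to a\to x\to b\to v$ for $e_2$, and $u\to a\to x\to y\to b\to v$ with $b=p_j(v)$ and $xy\in E$ for $e_3$. Hence $\hat d\ge d$. So if $d=\infty$ all estimates are infinite, and if $d\in\{0,1\}$ the first two candidates give $\hat d=d$.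

For an upper bound we need bunch vertices shared by two given vertices. Call $(w,w')$ *linked at level $i$* if $h_i<\infty$ on their component and $p_i(w)\in B_i(w')$ or $p_i(w')\in B_i(w)$.

**Lemma 1.** Let $d(w,w')=\delta<\infty$. The pair $(w,w')$ is linked at some level; let $i^*\le k-1$ be the first. Then $h_i(w),h_i(w')\le i\delta$ for all $i\le i^*$, and there is $a\in B(w)\cap B(w')$ with $d(w,a)+d(a,w')\le(2i^*+1)\delta$.

*Proof.* Let $i$ be the largest level with $h_i<\infty$ on the component. Then $h_{i+1}=\infty$ there, so $B_i(w')$ contains every $A_i$-vertex of the component, in particular $p_i(w)$. So level $i$ is linked, and all levels up to $i^*$ have finite heights. If $i<i^*$, then $p_i(w)\notin B_i(w')$, and (1) gives $h_{i+1}(w')\le d(p_i(w),w')\le h_i(w)+\delta$; likewise $h_{i+1}(w)\le h_i(w')+\delta$. Starting from $h_0=0$, induction gives the height bounds. At level $i^*$, say $a=p_{i^*}(w)\in B_{i^*}(w')$ (the other case is the same with $w,w'$ exchanged). Then $a\in B(w)$ because bunches contain pivots, $d(w,a)\le i^*\delta$, and $d(a,w')\le i^*\delta+\delta$.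 $\square$

Applied to $(u,v)$ itself, with $x=b=v$ in (2), Lemma 1 gives only $e_2\le(2k-1)d$. We need to halve the growth of the heights.

**The case $d=2$.** Let $u,x,v$ be a shortest path, let $i^*$ be the first linked level of $(u,x)$ and $j^*$ that of $(x,v)$. By Lemma 1 with $\delta=1$ there are $a\in B(u)\cap B(x)$ and $b\in B(x)\cap B(v)$ with $d(u,a)+d(a,x)\le1+2i^*$ and $d(x,b)+d(b,v)\le1+2j^*$.

If $i^*+j^*\le k-1$, then (2) gives $e_2\le2+2(i^*+j^*)\le2k$. Otherwise put $j=k-1-i^*$. Then $0\le j<j^*$, so $h_j(v)\le j$ by Lemma 1. Use $a$, the edge $(x,v)$ and the pivot $p_j(v)$ in $e_3$: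
$$e_3\le d(u,a)+d(a,x)+1+h_j(v)+h_j(v)\le 1+2i^*+1+2j=2k.$$
Since $d+2\lfloor(k-1)d/2\rfloor=2k$ for $d=2$, this case of Theorem 1 is done. The repair by $D^+$ works because the cut $x$ is adjacent to $v$. For longer paths we shall use $e_2$ alone.

## Cut costs along a shortest path

From now on $3\le d<\infty$, unless we say otherwise. Fix a shortest path $u=w_0,w_1,\dots,w_d=v$ and put
$$N=\lfloor (k-1)d/2\rfloor .$$
This section turns the theorem into a statement about one number per cut. For $0\le s\le d$ let
$$\alpha(s)=\min\{h_i(w_z):\ 0\le z\le s,\ 0\le i\le k-1,\ h_i(w_z)<\infty,\ p_i(w_z)\in B_i(w_0)\cap B_i(w_s)\},$$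
$$\beta(s)=\min\{h_i(w_z):\ s\le z\le d,\ 0\le i\le k-1,\ h_i(w_z)<\infty,\ p_i(w_z)\in B_i(w_s)\cap B_i(w_d)\},$$
with $\min\emptyset=\infty$. If $\alpha(s)$ is attained by $a=p_i(w_z)$, then $d(u,a)+d(a,w_s)\le(z+\alpha(s))+(s-z+\alpha(s))=s+2\alpha(s)$. Similarly $\beta(s)$ supplies $b$ with $d(w_s,b)+d(b,v)\le d-s+2\beta(s)$. By (2) with $x=w_s$,
$$e_2\le d+2(\alpha(s)+\beta(s))\qquad\text{for every }s. \tag{3}$$
So it suffices to find $s$ with $\alpha(s)+\beta(s)\le N$. Note $\alpha(0)=0$: if $i$ is the largest level with $u\in A_i$, then $h_i(u)=0<h_{i+1}(u)$, so $p_i(u)=u\in B_i(u)$. In the same way $\beta(d)=0$.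

**Example.** Take the path $w_0,\dots,w_4$, a vertex $x$ attached to $w_0$ and a vertex $y$ attached to $w_4$, $k=2$, $A_1=\{x,y\}$. The heights $h_1(w_z)$ are $1,2,3,2,1$. On the path, $B_0(w_0)=\{w_0\}$, $B_0(w_1)\ni w_0$, $B_0(w_2)=\{w_0,\dots,w_4\}$, $B_0(w_3)=\{w_2,w_3,w_4\}$, $B_0(w_4)=\{w_4\}$. So $\alpha=(0,0,0,1,1)$, where the two values $1$ come from the pivot $x=p_1(w_0)$, and by symmetry $\beta=(1,1,0,0,0)$. The end cut $s=4$ gives only $e_2\le6$ in (3), while $s=2$ gives $e_2\le 4$, the exact distance.

**The case $k=2$ by hand** (here $d\ge2$). Now $N=\lfloor d/2\rfloor$. If $h_1=\infty$ on the component, then $B_0(w)$ is the whole component for each $w$, and all $\alpha(s),\beta(s)$ are $0$. If some $h_1(w_z)\le N$, then $p_1(w_z)\in B_1(u)\cap B_1(v)$, so $\alpha(d)\le N$ and $\beta(d)=0$. Otherwise every $h_1(w_z)\ge\lfloor d/2\rfloor+1\ge 2$; take $s=\lfloor d/2\rfloor$. The vertex $w_s$ lies in $B_0(w_0)\cap B_0(w_s)$, so $\alpha(s)=0$. With $z=\lceil d/2\rceil$ we have $z-s\le1<h_1(w_s)$ and $d-z=\lfloor d/2\rfloor<h_1(w_d)$, so $w_z\in B_0(w_s)\cap B_0(w_d)$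 and $\beta(s)=0$. In all cases (3) gives $e_2\le d+2\lfloor d/2\rfloor$.

## States and moves

For larger $k$ we argue by contradiction. Assume
$$\alpha(s)+\beta(s)\ge N+1\qquad\text{for all }0\le s\le d. \tag{4}$$
Since $\alpha(0)=\beta(d)=0$, this gives $\alpha(d)\ge N+1$ and $\beta(0)\ge N+1$. We keep track of upper bounds on heights as the level grows.

**Definition (state).** A *state* is a triple $(i,z,H)$ with $0\le i\le k-1$, $0\le z\le d$ and an integer $H$ such that $h_i(w_z)\le H$. We call $i$ its level, $z$ its position and, by a small abuse, $H$ its height.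

So $H\ge0$, and every $(0,z,0)$ is a state.

**Winning.** A state $(k-1,z,H)$ with $H\le N$ contradicts (4). Indeed $p_{k-1}(w_z)$ lies in $B_{k-1}(u)\cap B_{k-1}(v)$, because these sets contain all $A_{k-1}$-vertices of the component; so $\alpha(d)\le H\le N$. We call reaching such a state a *win*. The task is to climb $k-1$ levels within total height $N$, that is, at an average of $d/2$ per level.

**Lemma 2 (moves).** Let $(i,z,H)$ be a state with $i\le k-2$.

* *Left move with cut $s$:* if $z\le s$ and $\alpha(s)>H$, then $(i+1,0,H+z)$ or $(i+1,s,H+s-z)$ is a state.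
* *Right move with cut $s$:* if $s\le z$ and $\beta(s)>H$, then $(i+1,d,H+d-z)$ or $(i+1,s,H+z-s)$ is a state.

*Proof.* For the left move let $c=p_i(w_z)$ and $e=h_i(w_z)\le H<\alpha(s)$. By the definition of $\alpha(s)$, $c$ is not in both $B_i(w_0)$ and $B_i(w_s)$. If $c\notin B_i(w_0)$, then (1) gives $h_{i+1}(w_0)\le d(c,w_0)\le e+z\le H+z$. If $c\notin B_i(w_s)$, then $h_{i+1}(w_s)\le e+s-z\le H+s-z$. The right move is the same for the segment from $w_s$ to $w_d$. $\square$

We choose the cut; we do not choose which of the two outcomes occurs. The amount added to $H$ is the *cost* of the move. In the example above, $\alpha(3)=1>0$, so a left move with $s=3$ applies to $(0,0,0)$; since $w_0\in B_0(w_0)\setminus B_0(w_3)$, the outcome is $(1,3,3)$.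

**Reversal.** Read the path backward: $w'_z=w_{d-z}$. Then $\alpha'(s)=\beta(d-s)$ and $\beta'(s)=\alpha(d-s)$, a state $(i,z,H)$ becomes $(i,d-z,H)$, left and right moves are exchanged, and $N$, assumption (4) and the notion of a win are unchanged. We may therefore reverse the path whenever convenient.

**Lemma 3 (full moves).** Let $(k-1-r,z,H)$ be a state with $r\ge1$, and suppose
$$F:=H+\max(z,d-z)+(r-1)d\le N.$$
Then we win.

*Proof.* Make $r$ left moves with cut $s=d$. The first costs $z$ or $d-z$ and ends at position $0$ or $d$; each later one costs $0$ or $d$ and again ends at $0$ or $d$. All heights are at most $F\le N<\alpha(d)$, so each move is allowed, and we end at level $k-1$ with height at most $N$. $\square$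

## What the midpoint cut gives, and why it stops at $k=6$

Full moves alone may cost $d$ per level, twice what we can afford. The natural cure is the argument used for $d=2$: cut in the middle. Let $d$ be even, $x=w_{d/2}$, and let $i^*$, $j^*$ be the first linked levels of $(u,x)$ and $(x,v)$. Lemma 1 with $\delta=d/2$ and (2) give
$$e_2\le\big(\tfrac d2+i^*d\big)+\big(\tfrac d2+j^*d\big)=(1+i^*+j^*)\,d,$$
which is good enough if $i^*+j^*\le k-1$.

Suppose $i^*+j^*\ge k$ and assume (4). Put $M=\max(i^*,j^*)$. By Lemma 1, $h_M(x)\le Md/2$, so $(M,d/2,Md/2)$ is a state, which used only $d/2$ per level. If $M=k-1$ it is a win. If not, finish with full moves, $r=k-1-M$: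
$$F=M\tfrac d2+\tfrac d2+(k-2-M)d\le(k-1)\tfrac d2\iff M\ge k-2 .$$
So the argument gets stuck exactly when $i^*+j^*\ge k$ and $M\le k-3$. For $k\le5$ this is impossible, because then $i^*+j^*\le2(k-3)\le k-1$. For $k=6$ the values $i^*=j^*=3$ are not excluded: the midpoint bound is $7d$ instead of $6d$, and the full moves have $F=3d$ while the budget is $N=5d/2$. (For odd $d$ there is in addition no midpoint.)

The reason is visible. When both halves become linked at the same middle level, assumption (4) for the single cut $s=d/2$ has nothing more to say, and the only cut known to remain usable is the end of the path, at price $d$ per level. But (4) holds for *every* cut. It says that when the left cost at $s$ is small, the right cost at the same $s$ is large. We shall use three regimes of cuts: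

* cuts near the quarter points $d/4$ and $3d/4$, arranged so that a move costs $d/2$ per level in an amortized sense, up to some height $N-\lambda$;
* if $\lambda$ is large, then one of the short segments, of length about $d/4$, has a large cut cost, and moves inside that segment climb up to height $\lambda$ at only about $d/4$ per level;
* full moves for whatever is left.

If all quarters were exact, the second regime would reach height $\lambda$ after about $4\lambda/d$ levels, where the budget $d/2$ per level allows $2\lambda$. The saving is $\lambda$, which is just the height that the first regime leaves uncovered. What remains is to control positions and rounding, and a potential function does this.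

## A potential with amortized cost $d/2$ per level

Define for integers $0\le z\le d$
$$c(z)=\min\{z,\ |z-d/2|,\ d-z\},\qquad \Gamma(i,z,H)=i\,\frac d2+c(z)-H .$$
Clearly $c(0)=c(d)=0$, $0\le c\le d/4$ and $c(z)=c(d-z)$, so $\Gamma$ is invariant under reversal. We think of $i\,d/2-H$ as height saved so far, and of $c(z)$ as a bonus for a good position.

The shape of $c$ is forced. From $z\le d/2$, make a left move with a cut at $3d/4$, and ask that $\Gamma$ never drop. The outcome $0$ requires $c(z)\le d/2-z$, and the outcome $3d/4$ with $c(3d/4)=d/4$ requires $c(z)\le z$. For $d=4$ we have $c=(0,1,0,1,0)$. The left move with $s=3$ from $0$ costs $0$ or $3$, from $1$ costs $1$ or $2$, from $2$ costs $2$ or $1$ (outcome $0$ first). In each case $c(z)+\text{cost}-2\le c(z')$: for outcome $0$ the left side is $-2,0,0$, at most $c(0)=0$, and for outcome $3$ it is $1,1,-1$, at most $c(3)=1$. The expensive move $0\to3$ costs $3>d/2$, but it lands in a position worth $1$.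

**Top level.** A state with $i=k-1$ and $\Gamma\ge c(z)$ is a win: then $H\le(k-1)d/2$, and $H$ is an integer, so $H\le N$. $\hfill(5)$

Let $\ell=\lceil d/4\rceil$, so $d-\ell=\lfloor 3d/4\rfloor$. Consider two conditions on a height $H$:

* (GL) some $s\in[\lfloor d/2\rfloor,\lfloor3d/4\rfloor]$ has $\alpha(s)>H$;
* (GR) some $s\in[\lceil d/4\rceil,\lceil d/2\rceil]$ has $\beta(s)>H$.

Reversal exchanges them.

**Lemma 4 (mid moves).** If (GL) and (GR) hold at $H$, then from any state $(i,z,H)$ with $i\le k-2$ we get a state at level $i+1$ with $\Gamma$ at least as large.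

*Proof.* Suppose $z\le d/2$. Take $s$ from (GL); then $z\le\lfloor d/2\rfloor\le s$, so the left move with cut $s$ is allowed. If the outcome is $0$, then $\Gamma$ changes by $\frac d2-c(z)-z\ge0$, since $c(z)\le d/2-z$. If the outcome is $s$, we need $c(z)+s-z-\frac d2\le c(s)$. As $c(z)\le z$, the left side is at most $s-\frac d2$. If $s<d/2$ this is negative. If $d/2\le s\le3d/4$, then $s-\frac d2\le d-s$, so $c(s)=s-\frac d2$. If $z>d/2$, reverse the path and use (GR). $\square$

To say up to which height mid moves are available, put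
$$\lambda=\min\{N,\ \max(\alpha(\ell),\beta(d-\ell))-1\}\in\{-1,0,\dots,N\}.$$
This is unchanged by reversal.

**Lemma 5.** (GL) and (GR) hold for every integer $0\le H<N-\lambda$.

*Proof.* If (GL) fails at $H$, then in particular $\alpha(d-\ell)\le H$, because $d-\ell=\lfloor3d/4\rfloor$ is one of the cuts in (GL). By (4), $\beta(d-\ell)\ge N+1-H$, so $\lambda\ge\min\{N,N-H\}=N-H$. If (GR) fails, then $\beta(\ell)\le H$, so $\alpha(\ell)\ge N+1-H$ and again $\lambda\ge N-H$. $\square$

## Early moves inside a short segment

If $\lambda\ge0$, one of $\alpha(\ell)$, $\beta(d-\ell)$ exceeds $\lambda$. We now collect the saving that this allows. The lemma is stated for a general cut $q$ because we need a second value of $q$ when $d=5$.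

**Lemma 6 (early moves).** Let $1\le q\le d/2$ be an integer and $0\le\lambda'\le N$ an integer with $\alpha(q)>\lambda'$ or $\beta(d-q)>\lambda'$, and put $t=\lfloor\lambda'/q\rfloor+1$. Then we win, or (possibly after reversing the path) there is a state with $i\le k-2$ and
$$\Gamma\ge t\Big(\frac d2-q\Big)+c(q).$$

*Proof.* By reversal let $\alpha(q)>\lambda'$. Start at $(0,0,0)$ if $t$ is odd and at $(0,q,0)$ if $t$ is even. Make left moves with cut $q$ while $H\le\lambda'$ and $i\le k-2$. They are allowed, since $\alpha(q)>\lambda'\ge H$ and the position stays in $\{0,q\}$. A move either keeps the position, at cost $0$, or switches it, at cost $q$. The change of $\Gamma$ is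
$$\text{stay: }\frac d2,\qquad 0\to q:\ \frac d2-q+c(q),\qquad q\to0:\ \frac d2-q-c(q)\ge0,$$
the last since $c(q)\le d/2-q$. Every move raises $i$, so the process stops. If it stops with $H\le\lambda'\le N$, then $i=k-1$, a win. Otherwise $H>\lambda'$. As $H$ is $q$ times the number of switches, exactly $t$ switches were made. They alternate, so by the choice of the start the final position is $q$. If $t$ is odd, there is one more switch $0\to q$ than $q\to0$, and $\Gamma$ started at $0$; so $\Gamma\ge t(\frac d2-q)+c(q)$. If $t$ is even, the two kinds are equally many, and $\Gamma$ started at $c(q)$; the bound is the same. If $i=k-1$ here, then $\Gamma\ge c(q)=c(z)$ and we win by (5). $\square$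

For example, $d=4$ and $q=\ell=1$: then $t=\lambda+1$ and $\Gamma\ge(\lambda+1)+1=\lambda+2$.

## The climb for $d\ge3$, $d\ne5$

We assemble the three kinds of moves: early, then mid, then full. Write $d=4\ell-\varepsilon$ with $\varepsilon\in\{0,1,2,3\}$, and
$$\gamma=\frac d2-\ell=\frac{d-\varepsilon}4 .$$
Since $d\ge3$ and $d\ne5$, we have $d\ge3\varepsilon$: check $d=3,4,6,7,8$, where $\varepsilon=1,0,2,1,0$, and for $d\ge9$ use $\varepsilon\le3$. In particular $\gamma\ge0$, so $\ell\le d/2$; and $\gamma\le d/4\le\ell\le d-\ell$, so $c(\ell)=\gamma$.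

**Step 1: the case $\lambda=-1$.** Here mid moves alone suffice. Start at $(0,z_0,0)$ with $c(z_0)=\max c$, so $\Gamma=\max c$. By Lemma 5 mid moves are available at all heights $H\le N$. While $i\le k-2$, $\Gamma\ge\max c\ge c(z)$ gives $H\le i\,d/2\le(k-1)d/2$, so $H\le N$, and we can continue. We reach $i=k-1$ with $\Gamma\ge\max c\ge c(z)$, a win by (5).

**Step 2: early moves when $\lambda\ge0$.** One of $\alpha(\ell)$, $\beta(d-\ell)$ is larger than $\lambda$, so Lemma 6 applies with $q=\ell$ and $\lambda'=\lambda$. We win, or we get a state with $i\le k-2$ and $\Gamma\ge(t+1)\gamma$, where $t=\lfloor\lambda/\ell\rfloor+1$. Moreover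
$$(t+1)\gamma\ge2\gamma=\frac{d-\varepsilon}2\ge\frac d4\ge\max c,$$
where we used $d\ge2\varepsilon$.

**Step 3: mid moves.** Make mid moves while $H<N-\lambda$ and $i\le k-2$; $\Gamma$ does not decrease. If we reach $i=k-1$, then $\Gamma\ge\max c\ge c(z)$, a win. Otherwise we stop at a state with $i=k-1-r$, $r\ge1$, and $H\ge N-\lambda$. (The state of Step 2 may already be of this kind.) Here
$$H=(k-1-r)\frac d2+c(z)-\Gamma,\qquad H\ge N-\lambda\ge(k-1)\frac d2-\frac12-\lambda,$$
so, with $c(z)\le d/4$,
$$r\,\frac d2\le\frac12+\lambda+\frac d4-\Gamma. \tag{6}$$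

**Step 4: full moves.** Since $c(z)\le\min(z,d-z)$, we have $c(z)+\max(z,d-z)\le d$. Therefore the quantity $F$ of Lemma 3 satisfies
$$F=(k-1-r)\frac d2+c(z)-\Gamma+\max(z,d-z)+(r-1)d\le(k-1)\frac d2+r\,\frac d2-\Gamma .$$
As $F$ is an integer, $F\le N$ follows from $\Gamma\ge r\,d/2$, and by (6) it is enough that $2\Gamma\ge\lambda+\frac d4+\frac12$. Now $\Gamma\ge(t+1)\gamma$, and $\lambda\le t\ell-1$ by the definition of $t$. So it suffices that
$$2(t+1)\gamma\ge t\ell-\frac12+\frac d4 .$$
Multiply by $4$ and use $4\gamma=d-\varepsilon$, $4\ell=d+\varepsilon$: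
$$2(t+1)(d-\varepsilon)\ge t(d+\varepsilon)-2+d\iff t(d-3\varepsilon)+(d-2\varepsilon)+2\ge0 . \tag{7}$$
This is true because $d\ge3\varepsilon$. So we always win, which contradicts (4). Hence some $s$ has $\alpha(s)+\beta(s)\le N$.

When $4$ divides $d$, Step 4 is not even reached: then $\gamma=\ell=d/4$, so $\Gamma\ge(t+1)\ell\ge\lambda+1+\ell$, and (6) would give $r\,d/2\le-\frac12$.

## Distance $5$ and a second pair of cuts

For $d=5$ we have $\ell=2$, $\varepsilon=3$, $\gamma=\frac12$, and the left side of (7) is $1-4t<0$. The segment of length $2$ is too long for a quarter of $5$, so early moves with $q=2$ save only $\frac12$ per switch. We bring in the cuts $1$ and $4$ as well. Now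
$$c(0),\dots,c(5)=0,\,1,\,\tfrac12,\,\tfrac12,\,1,\,0,\qquad N=\lfloor5(k-1)/2\rfloor,\qquad \lambda=\min\{N,\max(\alpha(2),\beta(3))-1\},$$
and in addition let
$$\nu=\min\{N,\ \max(\alpha(1),\beta(4))-1\}\ge-1,\qquad\hat\lambda=\max(\lambda,\nu).$$
Both are unchanged by reversal. Lemmas 2–6 and (5) hold for $d=5$.

**Step 1: wide moves.** These replace some of the full moves, at amortized price $3$ instead of $5$. For $0\le H<N-\nu$ we have $\alpha(4)>H$ and $\beta(1)>H$. Indeed, if $\alpha(4)\le H$, then $\beta(4)\ge N+1-H$ by (4), so $\nu\ge N-H$; if $\beta(1)\le H$, then $\alpha(1)\ge N+1-H$, so $\nu\ge N-H$. So at such heights the following *wide move* is allowed when $i\le k-2$: the left move with cut $4$ if $z\le2$, the right move with cut $1$ if $z\ge3$.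

**Lemma 7.** Let $c'(0),\dots,c'(5)=0,1,1,1,1,0$; so $c'\ge c$. A wide move from position $z$ to position $z'$ with cost $\kappa$ satisfies $c'(z)+\kappa-3\le c'(z')$.

*Proof.* By reversal let $z\le2$. The six possibilities $z\to z'$ read: $0\to0$: $-3\le0$; $0\to4$: $0+4-3=1\le1$; $1\to0$: $1+1-3=-1\le0$; $1\to4$: $1+3-3=1\le1$; $2\to0$: $1+2-3=0\le0$; $2\to4$: $1+2-3=0\le1$. $\square$

**Step 2: what a given saving achieves.** Next we find how large $\Gamma$ must be after the early moves so that mid, wide and full moves in succession win.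

**Lemma 8.** Let $d=5$ and suppose there is a state with $i\le k-2$ and $\Gamma\ge\Gamma_0$, where $\Gamma_0\ge1$. We win if the following hold for all integers $r_1\ge1$ and $1\le r_2\le r_1$:

* (A) $\Gamma_0\ge1+\frac{r_1}2$ whenever $r_1\le(3+2\hat\lambda-2\Gamma_0)/5$;
* (B) $2\Gamma_0\ge\frac65+\frac45\nu+r_1$ whenever $r_1\le(3+2\hat\lambda-2\Gamma_0)/5$ and $3r_2\le\frac32+\nu+\frac{r_1}2-\Gamma_0$.

In particular (A) follows from (A′) and (B) from (B′), where
$$\text{(A′)}\quad12\Gamma_0\ge13+2\hat\lambda,\qquad\qquad\text{(B′)}\quad12\Gamma_0\ge9+4\nu+2\hat\lambda .$$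

*Proof.* *Mid phase.* Make mid moves while $H<N-\hat\lambda$ and $i\le k-2$; they are available by Lemma 5, since $\hat\lambda\ge\lambda$. If $i=k-1$ is reached, then $\Gamma\ge1\ge c(z)$, a win. Otherwise we stop at $i=i_1=k-1-r_1$ with $r_1\ge1$ and $H\ge N-\hat\lambda$. From $H=\frac52(k-1-r_1)+c(z)-\Gamma$, $N\ge\frac52(k-1)-\frac12$ and $c(z)\le1$ we get
$$\tfrac52r_1\le\tfrac12+\hat\lambda+1-\Gamma,\qquad\text{so}\qquad r_1\le\frac{3+2\hat\lambda-2\Gamma_0}5 .$$

*Wide phase.* Let
$$\Gamma'=\tfrac52\,i+\tfrac12(i-i_1)+c'(z)-H .$$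
At the start of this phase $i=i_1$ and $c'\ge c$, so $\Gamma'\ge\Gamma\ge\Gamma_0$. A wide move changes $\Gamma'$ by $3+c'(z')-c'(z)-\kappa\ge0$, by Lemma 7. Make wide moves while $H<N-\nu$ and $i\le k-2$. If $i=k-1$ is reached, then $i-i_1=r_1$ and
$$H=\tfrac52(k-1)+\tfrac{r_1}2+c'(z)-\Gamma'\le\tfrac52(k-1)+\tfrac{r_1}2+1-\Gamma_0\le\tfrac52(k-1)$$
by (A). As $H$ is an integer, $H\le N$: a win. Otherwise we stop at $i=k-1-r_2$ with $1\le r_2\le r_1$ and $H\ge N-\nu$. Now $i-i_1=r_1-r_2$, so
$$H=\tfrac52(k-1)-3r_2+\tfrac{r_1}2+c'(z)-\Gamma' .$$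
With $H\ge\frac52(k-1)-\frac12-\nu$ and $c'(z)\le1$ this gives
$$3r_2\le\tfrac32+\nu+\tfrac{r_1}2-\Gamma'. \tag{8}$$

*Full phase.* We have $c'(z)+\max(z,5-z)\le5$: the values for $z=0,1,2$ are $5,5,4$, and the rest follows by symmetry. So
$$F=H+\max(z,5-z)+5(r_2-1)\le\tfrac52(k-1)+2r_2+\tfrac{r_1}2-\Gamma',$$
and by integrality of $F$ and Lemma 3 we win if $\Gamma'\ge2r_2+\frac{r_1}2$. By (8), $2r_2\le1+\frac23\nu+\frac{r_1}3-\frac23\Gamma'$. So it is enough that $\frac53\Gamma'\ge1+\frac23\nu+\frac56r_1$, that is, $2\Gamma'\ge\frac65+\frac45\nu+r_1$. Since $\Gamma'\ge\Gamma_0$, the hypotheses of (B) hold, by the bound on $r_1$ and by (8), and (B) gives this inequality.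

*Simplified conditions.* Insert $r_1\le(3+2\hat\lambda-2\Gamma_0)/5$. Then (A) follows from $\Gamma_0\ge1+\frac{3+2\hat\lambda-2\Gamma_0}{10}$, which is (A′); and (B) follows from $2\Gamma_0\ge\frac65+\frac45\nu+\frac{3+2\hat\lambda-2\Gamma_0}5$, which is (B′). $\square$

**Step 3: choosing the early moves.** If $\nu$ is not too small compared with $\lambda$, we make early moves in the segment of length $1$; otherwise in the segment of length $2$.

*Case 1: $\nu\ge0$ and $\lambda\le7\nu+8$.* Lemma 6 with $q=1$, $\lambda'=\nu$, $t=\nu+1$ applies, since $\alpha(1)$ or $\beta(4)$ exceeds $\nu$. We win, or we have a state with $i\le k-2$ and $\Gamma\ge\Gamma_0=\frac32(\nu+1)+1$, so $12\Gamma_0=18\nu+30$. As $\hat\lambda\le7\nu+8$,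
$$13+2\hat\lambda\le14\nu+29\le12\Gamma_0,\qquad9+4\nu+2\hat\lambda\le18\nu+25\le12\Gamma_0 .$$
Lemma 8 gives a win.

*Case 2: $\lambda\ge0$, and either $\nu=-1$, or $\nu\ge0$ and $\lambda\ge7\nu+9$.* Here $\hat\lambda=\lambda$. Lemma 6 with $q=2$, $\lambda'=\lambda$, $t=\lfloor\lambda/2\rfloor+1$ gives a win or a state with $i\le k-2$ and
$$\Gamma\ge\Gamma_0=\tfrac12t+\tfrac12=\tfrac12\big(\lfloor\lambda/2\rfloor+2\big)\ge\frac{\lambda+3}4 .$$
So $\Gamma_0\ge1$ and $12\Gamma_0\ge3\lambda+9$. Condition (B′) holds because $\lambda\ge4\nu$. Condition (A′) holds if $\lambda\ge4$, in particular if $\nu\ge0$, since then $\lambda\ge9$. There remain $\nu=-1$ and $\lambda\in\{0,1,2,3\}$, where $\Gamma_0=1,1,\frac32,\frac32$ and the bound $(3+2\lambda-2\Gamma_0)/5$ on $r_1$ equals $\frac15,\frac35,\frac45,\frac65$. So (A) is a condition only for $\lambda=3$ and $r_1=1$, where $\Gamma_0=\frac32=1+\frac{r_1}2$, and it holds. Lemma 8 gives a win.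

*Case 3: $\lambda=\nu=-1$.* Start at $(0,1,0)$, where $\Gamma=1$. By Lemma 5 mid moves are available whenever $H\le N$. While $i\le k-2$ we have $\Gamma\ge1\ge c(z)$, so $H\le\frac52i$ and hence $H\le N$. We reach $i=k-1$ with $\Gamma\ge1\ge c(z)$, a win by (5).

If $\lambda=-1$ and $\nu\ge0$, we are in Case 1, so the cases are exhaustive. Assumption (4) is contradicted for $d=5$ too.

**Completion of the proof of Theorem 1.** For every finite $d\ge3$ some $s$ has $\alpha(s)+\beta(s)\le N$. By (3),
$$\hat d\le e_2\le d+2N=d+2\lfloor(k-1)d/2\rfloor\le kd .$$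
Distances $0,1,2,\infty$ and the lower bound $\hat d\ge d$ were treated before, and the running time was proved in the section on cost. $\blacksquare$

So for every fixed $k\ge4$ there is a $k$-approximation for $n$-PSP in time $\tilde O(mn^{1/k}+n^{1+2/k})$. The proof used the table $D^+$ only for pairs at distance exactly $2$.

## A deterministic chain by greedy hitting sets

Correctness used only $V=A_0\supseteq\dots\supseteq A_{k-1}$ and $A_k=\emptyset$, and the time analysis used only size bounds on the $B_i$. For Theorem 2 it is therefore enough to find a good chain without random bits.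

**Lemma 9.** For fixed $k\ge2$ one can construct deterministically, in $\tilde O(mn^{1/k}+n^{1+1/k})$ time, sets $V=A_0\supseteq\dots\supseteq A_{k-1}$ such that, with $A_k=\emptyset$, $|B_i(w)|=\tilde O(n^{1/k})$ for all $i\le k-1$ and all $w$.

*Proof.* Let $Q=\lceil n^{1/k}\rceil$. Suppose $A_i$ is given, $i\le k-2$. Order $A_i$ around each $w$ by the key $(d(w,a),\mathrm{id}(a))$, lexicographically. For every $w$ whose component contains at least $Q$ vertices of $A_i$, let $S(w)$ be the set of the first $Q$ elements.

**Step 1: computing the sets $S(w)$.** Run a multi-source BFS with a priority queue of pairs (source, vertex), keyed by (distance, id of the source). Initially it contains $(a,a)$ with distance $0$ for all $a\in A_i$. When $(a,w)$ is extracted, $w$ *accepts* $a$ if it has not accepted $a$ before and has accepted fewer than $Q$ sources; in that case $(a,w')$ is inserted with distance one larger for all neighbors $w'$ of $w$. Each vertex accepts at most $Q$ sources, so the time is $\tilde O((m+n)Q)$.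

We claim that if $a$ is among the first $Q$ sources of $w$ (among all of them, if the component has fewer than $Q$), then $w$ accepts $a$ with the true distance. We use induction on $d(w,a)$. If $w=a$, the pair is in the queue from the start. Otherwise let $w'$ be the next vertex on a shortest path from $w$ to $a$. If $a'$ precedes $a$ at $w'$, then
$$d(w,a')\le d(w',a')+1\le d(w',a)+1=d(w,a),$$
and if equality holds throughout, then $\mathrm{id}(a')<\mathrm{id}(a)$; so $a'$ precedes $a$ at $w$. Hence $a$ has fewer than $Q$ predecessors at $w'$, it is among the first $Q$ sources of $w'$, and by induction $w'$ accepts it with distance $d(w,a)-1$. At that moment $(a,w)$ is inserted with the correct key, which is larger than the key just extracted. Now consider the extraction of $(a,w)$ with this key. Keys are extracted in nondecreasing order, and distances in keys are lengths of walks, hence never below true distances. So $a$ was not accepted by $w$ before with a smaller key, and each source accepted by $w$ before $a$ precedes $a$ in the order around $w$; there are fewer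 than $Q$ of these. So $w$ accepts $a$. Since $w$ accepts at most $Q$ sources, the accepted ones are exactly $S(w)$ whenever $S(w)$ exists.

**Step 2: the next set.** If no $S(w)$ exists, put $A_{i+1}=\emptyset$. Otherwise let $A_{i+1}\subseteq A_i$ be a greedy hitting set of the at most $n$ sets $S(w)$: repeatedly pick an element lying in the largest number of unhit sets. With a priority queue of counters this takes $\tilde O(nQ)$ time, as there are at most $nQ$ incidences. Each pick hits at least a fraction $Q/|A_i|$ of the unhit sets, so after $g\ge1$ picks fewer than $ne^{-gQ/|A_i|}$ sets are unhit. With $g=\lceil\frac{|A_i|}Q\ln n\rceil$ this is at most $1$, so none is left. Since $|A_i|\ge Q$ if some $S(w)$ exists,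
$$|A_{i+1}|\le\frac{|A_i|}Q\ln n+1\le\frac{|A_i|}Q(1+\ln n).$$

**Step 3: sizes.** Let $i\le k-2$. If $S(w)$ exists, it contains some $a\in A_{i+1}$. Every element of $B_i(w)$ is at distance less than $h_{i+1}(w)\le d(w,a)$ from $w$, so it precedes $a$, and $|B_i(w)|<Q$. If $S(w)$ does not exist, the component of $w$ has fewer than $Q$ vertices of $A_i$, so again $|B_i(w)|<Q$. Finally
$$|B_{k-1}(w)|\le|A_{k-1}|\le nQ^{-(k-1)}(1+\ln n)^{k-1}=\tilde O(n^{1/k}).$$
Since $Q\le2n^{1/k}$, the total time over the $k-1$ levels is $\tilde O(mn^{1/k}+n^{1+1/k})$. $\square$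

**Proof of Theorem 2.** Use the chain of Lemma 9 and the same tables and query rule. Now $|B(w)|=\tilde O(n^{1/k})$ for every $w$. So, in the worst case, the bunches cost $\tilde O\big(\sum_w(\deg(w)+1)n^{1/k}\big)=\tilde O(mn^{1/k}+n^{1+1/k})$, the table $D$ costs $\tilde O(n\cdot n^{2/k})$, the table $D^+$ costs $\tilde O(mn^{1/k})$, and a query costs $\tilde O(n^{2/k})$. The estimates satisfy the bounds already proved. Answering all pairs of a set $P$ adds $\tilde O(|P|n^{2/k})$.

For walks, store with each entry of $D$ the minimizing $x$, and with each entry of $D^+$ the minimizing edge $(x,y)$ and level $j$. For each $a\in B_i(w)$ keep a record with a pointer to the record of $a$ at the BFS parent of $w$ toward $a$; the parent also has $a$ in its $B_i$, as we saw for the truncated BFS. For pivots, let $p_i(w)$ be the root of the tree of $w$ in the multi-source BFS forest of $A_i$, and follow the tree. Let the table entries point to the records concerned. Then each step of a path takes constant time. Every finite estimate from $e_2$ or $e_3$ is a concatenation of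 at most four such paths and at most one edge, and the estimates $0$ and $1$ are trivial. So a walk of length $\hat d$ is written down in $O(\hat d+1)$ extra time. $\blacksquare$
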